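\title{Permutation-like matrix groups with a maximal cycle: counterexamples and the normal case}

\begin{abstract}
A group of complex matrices is permutation-like if each of its elements is similar to a permutation matrix. It has been conjectured that a permutation-like group of $n\times n$ matrices that contains a matrix similar to an $n$-cycle is simultaneously similar to a group of permutation matrices. We show that this is false: there is a counterexample of dimension $48$ and order $2^{13}\cdot 3$, and there are counterexamples in every dimension $r\,p^4(p^2-1)$ with $p$ prime and $r\ge 1$. We also show that the statement is true in every dimension when the cyclic subgroup generated by the $n$-cycle is normal.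
\end{abstract}

\section{Introduction}

A \emph{matrix group of dimension $n$} is a subgroup $G$ of $GL_n(\mathbb C)$. It is \emph{permutation-like} if every $g\in G$ is similar to a permutation matrix, and it is \emph{similar to a permutation matrix group} if there is one invertible matrix $Q$ such that $Q^{-1}gQ$ is a permutation matrix for all $g\in G$. The two notions differ only in whether $Q$ may depend on $g$. For a cyclic group they agree, because a matrix $Q$ that works for a generator works for all its powers. So $G$ is permutation-like exactly when each of its cyclic subgroups is similar to a permutation matrix group, and to ask whether $G$ itself is similar to a permutation matrix group is to ask whether this local information determines the global structure.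

In general it does not. It is known, by results of G.~Cigler, that a permutation-like group need not be similar to a permutation matrix group; Example~\ref{ex:eight} below is a group of eight diagonal matrices with this behavior. That example is made to work by adding many copies of the trivial representation, and it is natural to look for a hypothesis that leaves no such room. An $n\times n$ matrix is a \emph{maximal cycle} if it is similar to the permutation matrix of an $n$-cycle. A maximal cycle $C$ has each $n$-th root of unity as a simple eigenvalue, so a group containing it fixes at most a line of vectors. Moreover, a permutation matrix has as many cycles as the multiplicity of its eigenvalue $1$, so in any basis permuted by $G$ the matrix $C$ is an $n$-cycle and the basis has the form $w,Cw,\dots,C^{n-1}w$. One therefore has to find a single vector $w$, and every element of $G$ supplies strong constraints. This suggests the following statement, posed as a conjecture by Deng and Fan~\cite{DF}.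

\medskip
\noindent\textbf{Conjecture.} \emph{A permutation-like matrix group containing a maximal cycle is similar to a permutation matrix group.}
\medskip

Cigler's results include the truth of this statement in dimension at most $5$, and in prime dimension when the cyclic subgroup generated by the maximal cycle is normal. We prove that the conjecture is false, and that normality rescues it in every dimension.

\begin{theorem}\label{thm:48}
There is a permutation-like matrix group of dimension $48$ and order $2^{13}\cdot 3$ that contains a maximal cycle and is not similar to a permutation matrix group.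
\end{theorem}

\begin{theorem}\label{thm:family}
For every prime $p$ and every integer $r\ge1$, the conjecture fails in dimension $n=r\,p^4(p^2-1)$.
\end{theorem}

For $p=2$ these dimensions are all multiples of $48$. We do not claim that $48$ is the least dimension of a counterexample.

For a subgroup $H$ of a finite group $G$, let $\mathbb C[G/H]$ be the vector space with the left cosets of $H$ as a basis, on which $G$ acts by left multiplication.

\begin{theorem}\label{thm:normal}
Let $G\le GL_n(\mathbb C)$ be a permutation-like group containing a maximal cycle $C$ such that $\langle C\rangle$ is normal in $G$. Then $G=\langle C\rangle\rtimes H$ for some subgroup $H$, and the representation of $G$ on $\mathbb C^n$ is isomorphic to $\mathbb C[G/H]$. In particular, $G$ is similar to a permutation matrix group.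
\end{theorem}

The counterexamples rest on one property of permutation matrix groups that cannot be seen one element at a time: the characters of an abelian subgroup that occur in the representation are closed under taking powers (Section~\ref{sec:tests}). In Section~\ref{sec:machine} we start from a permutation group with a maximal cycle and a normal abelian subgroup $A$, replace the character $\lambda^p$ of $A$ by a different character $\mu$, and reduce the question of whether the deformed group is a counterexample to two conditions on $\lambda$ and $\mu$. These are met for $p=2$ in Section~\ref{sec:48} and for all primes in Section~\ref{sec:family}. Section~\ref{sec:normal}, which is independent of Sections \ref{sec:tests}--\ref{sec:family}, proves Theorem~\ref{thm:normal}.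

We write $\mathbb Z_n=\mathbb Z/n\mathbb Z$, $\mathbb Z_n^*$ for its group of units, $i=\sqrt{-1}$, and $P_g(t)=\det(tI-g)$.

\section{One matrix at a time, and all matrices at once}\label{sec:tests}

We need a test that a single matrix is similar to a permutation matrix and a test that a group is not similar to a permutation matrix group. Call a product $\prod_s(t^{l_s}-1)$ with $l_s\ge1$ a \emph{cycle polynomial}. If $P(t)$ is a cycle polynomial, so is $P(t^f)$.

\begin{lemma}\label{lem:spectrum}
\begin{enumerate}
\item[(a)] A matrix $g$ of finite order is similar to a permutation matrix if and only if $P_g$ is a cycle polynomial. An $n\times n$ matrix $g$ is a maximal cycle if and only if $P_g(t)=t^n-1$.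
\item[(b)] Let $p$ be a prime, $q=p^2$, and $g^q=I$. Let $n_1$ be the multiplicity of the eigenvalue $1$. Then $g$ is similar to a permutation matrix if and only if all primitive $q$-th roots of unity have the same multiplicity $n_q$, all primitive $p$-th roots of unity have the same multiplicity $n_p$, and $n_q\le n_p\le n_1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The matrix of an $l$-cycle has characteristic polynomial $t^l-1$, so a permutation matrix with cycle lengths $l_s$ has characteristic polynomial $\prod_s(t^{l_s}-1)$. A matrix of finite order is diagonalizable, since its minimal polynomial divides some $t^N-1$; so is a matrix whose characteristic polynomial has distinct roots; and two diagonalizable matrices with the same characteristic polynomial are similar.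

(b) All eigenvalues of $g$ are $q$-th roots of unity. If $P_g$ is a cycle polynomial, it is therefore $(t^q-1)^{c_q}(t^p-1)^{c_p}(t-1)^{c_1}$, and the multiplicities are $n_q=c_q$, $n_p=c_q+c_p$, $n_1=c_q+c_p+c_1$. Conversely, under the stated conditions $P_g$ has the same roots, with the same multiplicities, as $(t^q-1)^{n_q}(t^p-1)^{n_p-n_q}(t-1)^{n_1-n_p}$.
\end{proof}

The matrices in our groups permute subspaces cyclically. Their characteristic polynomials are computed from the first return to one subspace.

\begin{lemma}\label{lem:return}
Let $g\in GL(V)$ have finite order, let $V=W_0\oplus\dots\oplus W_{f-1}$ with $gW_l=W_{l+1}$ (indices modulo $f$), and let $R=g^f|_{W_0}$. Then $P_g(t)=P_R(t^f)$ and $P_{g^f}(t)=P_R(t)^f$.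
\end{lemma}

\begin{proof}
The map $R$ has finite order, so $W_0$ has a basis of eigenvectors of $R$. As $u$ runs over this basis, the vectors $g^lu$ $(0\le l<f)$ form a basis of $V$. If $Ru=\rho u$, then $g$ acts on the span of $u,gu,\dots,g^{f-1}u$ by the companion matrix of $t^f-\rho$, and $g^f$ acts there as the scalar $\rho$. Multiplying over all $u$ gives both formulas.
\end{proof}

A \emph{character} of an abelian group $A$ is a homomorphism $A\to\mathbb C^*$. Given a homomorphism $D\colon A\to GL(V)$, a character $\psi$ \emph{occurs} in $V$ if some $v\ne0$ satisfies $D(x)v=\psi(x)v$ for all $x\in A$. If all $D(x)$ are diagonal in one basis, the characters that occur are exactly the diagonal entries, as one sees by reading the equation $D(x)v=\psi(x)v$ at a nonzero coordinate of $v$.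

\begin{lemma}\label{lem:power}
If $D(A)$ is similar to a permutation matrix group and $\psi$ occurs in $V$, then $\psi^s$ occurs in $V$ for every $s\ge1$.
\end{lemma}

\begin{proof}
Let $u_1,\dots,u_n$ be a basis with $D(x)u_l=u_{\pi_x(l)}$. For $v=\sum_lv_lu_l$, the equation $D(x)v=\psi(x)v$ says that $v_l=\psi(x)v_{\pi_x(l)}$ for all $l$. Taking $s$-th powers shows that $\sum_lv_l^su_l$, which is nonzero if $v$ is, satisfies the same equations with $\psi^s$ in place of $\psi$.
\end{proof}

If $D(A)$ is only permutation-like, then for each $x$ the number $\psi(x)^s$ is an eigenvalue of $D(x)$, so it is the value at $x$ of some character that occurs. Nothing forces that character to be the same for all $x$.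

\begin{example}\label{ex:eight}
Let $A=\mathbb Z_4\times\mathbb Z_2$ and
$$D(a,b)=\operatorname{diag}\bigl(i^{a},\ i^{-a},\ (-1)^{a+b},\ (-1)^{b},\ 1,1,1,1\bigr).$$
Apply Lemma~\ref{lem:spectrum}(b) with $q=4$. If $a$ is odd, the first two entries are $i$ and $-i$, and exactly one of the next two is $-1$, so $(n_4,n_2,n_1)=(1,1,5)$. If $a$ is even, then $n_4=0$ and $n_2\le4\le n_1$. Hence $D(A)$ is permutation-like. The character $\lambda(a,b)=i^a$ occurs, but $\lambda^2(a,b)=(-1)^a$ is none of the diagonal entries, so $D(A)$ is not similar to a permutation matrix group. The eigenvalue $-1$ demanded by $\pm i$ is supplied by the third entry when $b=0$ and by the fourth when $b=1$. The price is that $D(2,1)$ has four entries $-1$, which is why four trivial characters are needed.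
\end{example}

\section{Building in a maximal cycle}\label{sec:machine}

To use Lemma~\ref{lem:power} in a group with a maximal cycle $C$, we let $C$ normalize a diagonal group $D(A)$. Then $C$ acts on $A$ by an automorphism $\tau$ and moves the characters of $A$ along $\tau$-orbits. If $\tau^m=1$, we arrange that $C^m=D(z)$ for a $\tau$-fixed element $z$. For $C$ to have characteristic polynomial $t^{mq}-1$, its power $D(z)$ must have each $q$-th root of unity as an eigenvalue of multiplicity $m$, so we take $q$ strings of $m$ characters, one string for each value at $z$. The trivial character can then fill at most one string in $q$: padding as in Example~\ref{ex:eight} is no longer free. The obstruction needs a character $\lambda$ with a power that is neither trivial nor of the same order as $\lambda$, and the simplest orders that allow this are $q=p^2$.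

\medskip
\noindent\textbf{Data.} Let $p$ be a prime, $q=p^2$, $\zeta=e^{2\pi i/q}$. Let $A$ be a finite abelian group, written additively, $\tau$ an automorphism of $A$, $m\ge1$ an integer with $\tau^m=1$, and $z\in A$ with $\tau z=z$. Let $\lambda,\mu$ be characters of $A$ with
$$\lambda^q=1,\qquad\lambda(z)=\zeta,\qquad\mu^p=1,\qquad\mu(z)=\zeta^p .$$
For $0\le h<q$ put $\lambda_h=\lambda^h$ if $p\nmid h$ and $\lambda_h=\mu^{h/p}$ if $p\mid h$. In both cases $\lambda_h(z)=\zeta^h$. For $p=2$ the list is $\lambda_0=1$, $\lambda_1=\lambda$, $\lambda_2=\mu$, $\lambda_3=\lambda^{-1}$.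

\medskip
\noindent\textbf{The group.} Let $V$ have basis $e^{(h)}_k$ with $0\le h<q$ and $k\in\mathbb Z_m$, so $\dim V=mq$. Define
$$D(x)e^{(h)}_k=\lambda_h(\tau^kx)\,e^{(h)}_k\quad(x\in A),$$
$$Ce^{(h)}_k=e^{(h)}_{k+1}\quad(0\le k<m-1),\qquad Ce^{(h)}_{m-1}=\zeta^he^{(h)}_0,$$
and $G=\{D(x)C^k: x\in A,\ 0\le k<m\}$.

\medskip
The choice $\mu=\lambda^p$ is allowed, and then $G$ is similar to a permutation matrix group: the vectors $f^{(s)}_k=\sum_h\zeta^{hs}e^{(h)}_k$ $(s\in\mathbb Z_q,\ k\in\mathbb Z_m)$ form a basis, $D(x)f^{(s)}_k=f^{(s+s')}_k$ when $\lambda(\tau^kx)=\zeta^{s'}$, and $C$ sends $f_k^{(s)}$ to $f_{k+1}^{(s)}$ for $k<m-1$ and $f^{(s)}_{m-1}$ to $f^{(s+1)}_0$. We want to move $\mu$ away from $\lambda^p$ by so little that no single element notices. To measure the change, put, for $x\in A$ and $d\in\{1,p,q\}$,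
$$M_d(x)=\#\{k\in\mathbb Z_m:\lambda(\tau^kx)\text{ has order }d\},\qquad K(x)=\#\{k\in\mathbb Z_m:\mu(\tau^kx)\ne1\}.$$
Since $\lambda^p(y)\ne1$ exactly when $\lambda(y)$ has order $q$, we have $K=M_q$ when $\mu=\lambda^p$.

\begin{proposition}\label{prop:machine}
The set $G$ is a finite group and $C$ is a maximal cycle of dimension $mq$. Consider the conditions
\begin{enumerate}
\item[(B)] $-p\,M_p(x)\le K(x)-M_q(x)\le p\,M_1(x)$ for all $x\in A$;
\item[(O)] $\mu\circ\tau^k\ne\lambda^p$ for all $k\in\mathbb Z_m$.
\end{enumerate}
If \textup{(B)} holds, $G$ is permutation-like. If \textup{(O)} holds, $\lambda^p$ does not occur in $V$ while $\lambda$ does, and $G$ is not similar to a permutation matrix group.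
\end{proposition}

\begin{proof}
\emph{The group.} The vector $Ce_k^{(h)}$ is a multiple of $e_{k+1}^{(h)}$, so $D(\tau^{-1}x)$ multiplies it by $\lambda_h(\tau^{k+1}\tau^{-1}x)=\lambda_h(\tau^kx)$; for $k=m-1$ this uses $\tau^m=1$. Hence $D(\tau^{-1}x)C=CD(x)$, and $C$ normalizes $D(A)$. Next, $C^me^{(h)}_k=\zeta^he^{(h)}_k$ and $\lambda_h(\tau^kz)=\lambda_h(z)=\zeta^h$, so $C^m=D(z)$. It follows that the finite set $G$ is closed under multiplication, so it is a group.

\emph{The cycle.} Let $V_k$ be the span of the $e_k^{(h)}$, $0\le h<q$. Then $CV_k=V_{k+1}$, and $C^m|_{V_0}=\operatorname{diag}(\zeta^h)_h$ has characteristic polynomial $t^q-1$. Lemma~\ref{lem:return} gives $P_C(t)=t^{mq}-1$.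

\emph{Diagonal elements.} Fix $x$ and $k$, put $y=\tau^kx$, and consider the $q$ eigenvalues $\lambda_h(y)$ of $D(x)$ on $V_k$. As $h$ runs over the $p(p-1)$ values prime to $p$, the numbers $\lambda(y)^h$ give each primitive $q$-th root of unity once if $\lambda(y)$ has order $q$, each primitive $p$-th root $p$ times if it has order $p$, and the value $1$ with multiplicity $p(p-1)$ if $\lambda(y)=1$. As $u$ runs over $0,\dots,p-1$, the numbers $\mu(y)^u$ give each $p$-th root of unity once if $\mu(y)\ne1$, and the value $1$ with multiplicity $p$ otherwise. Summing over $k$, the multiplicity of an eigenvalue of $D(x)$ depends only on its order, and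
\begin{equation}\label{eq:mult}
n_q=M_q,\qquad n_p=pM_p+K,\qquad n_1=p(p-1)M_1+K+p(m-K).
\end{equation}
The inequality $n_q\le n_p$ is the left half of (B). Since $m=M_1+M_p+M_q$,
$$n_1-n_p=p(p-1)M_1+p(m-M_p-K)=p\,(pM_1+M_q-K),$$
so $n_p\le n_1$ is the right half of (B). By Lemma~\ref{lem:spectrum}(b), condition (B) says exactly that every $D(x)$ is similar to a permutation matrix.

\emph{General elements.} Assume (B). Let $g=D(x)C^k$ and let $f$ be the order of $k$ in $\mathbb Z_m$. Then $gV_l=V_{l+k}$. Choose a set $S$ of representatives of the cosets of $\langle k\rangle$ in $\mathbb Z_m$ and put $W_s=\bigoplus_{l\in S}V_{l+sk}$ for $0\le s<f$; these subspaces are permuted cyclically by $g$. Since $C$ normalizes $D(A)$ and $m\mid kf$, we have $g^f\in D(A)C^{kf}= D(A)$, say $g^f=D(y)$. Let $R=g^f|_{W_0}$. Then $R^q=I$, and by Lemma~\ref{lem:return} every eigenvalue has multiplicity in $R$ equal to $1/f$ times its multiplicity in $D(y)$. The conditions of Lemma~\ref{lem:spectrum}(b) survive division by $f$, so $P_R$ is a cycle polynomial, and so is $P_g(t)=P_R(t^f)$.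

\emph{The obstruction.} The characters of $A$ that occur in $V$ are the $\lambda_h\circ\tau^k$; one of them is $\lambda$. If $\lambda^p=\lambda_h\circ\tau^k$, evaluating at $z$ gives $\zeta^p=\zeta^h$, so $h=p$ and $\lambda_h=\mu$, which (O) excludes. By Lemma~\ref{lem:power}, the subgroup $D(A)$, and hence $G$, is not similar to a permutation matrix group.
\end{proof}

\section{The counterexample in dimension 48}\label{sec:48}

Let $p=2$, so $q=4$ and $\zeta=i$. Condition (B) reads
\begin{equation}\label{eq:B2}
-2M_2\le K-M_4\le 2M_1 .
\end{equation}
The first thing to try is $A=\mathbb Z_4^3$ with $\tau$ the cyclic shift, $m=3$, $z=(1,1,1)$ and $\lambda(a)=i^{a_0}$. The characters with $\mu^2=1$ and $\mu(z)=-1$ are $(-1)^{a_j}$, which are shifts of $\lambda^2$ and violate (O), and $(-1)^{a_0+a_1+a_2}$, which violates \eqref{eq:B2} at $x=(1,1,0)$, where $M_4=2$ and $K=M_2=0$. The inequalities \eqref{eq:B2} tolerate a difference between $K$ and $M_4$ only where $M_1$ and $M_2$ are large. So we add a second set of coordinates $b$ with two roles. The quotient $\mu/\lambda^2$ will depend only on $b$ modulo $2$, and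 $\tau$ will add $b$ to $a$, so that an odd coordinate of $b$ drives $\lambda$ through all four fourth roots of unity along the $\tau$-orbit. Then the same elements that see the difference between $\mu$ and $\lambda^2$ are forced to have $M_1,M_2>0$.

Let indices $j$ lie in $\mathbb Z_3$, and put
$$A=\{(a,b)\in\mathbb Z_4^3\times\mathbb Z_4^3:\ b_0+b_1+b_2\equiv0\pmod 2\},\qquad |A|=4^3\cdot\tfrac12\,4^3=2^{11}.$$
Let $\tau(a,b)=(a',b')$ with $a'_j=a_{j+1}+b_{j+1}$ and $b'_j=b_{j+1}$. By induction on $k$, the components of $\tau^k(a,b)$ are $a_{j+k}+kb_{j+k}$ and $b_{j+k}$, so $\tau^{12}=1$ and we take $m=12$. Let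
$$z=((1,1,1),(0,0,0)),\qquad\lambda(a,b)=i^{a_0},\qquad\mu(a,b)=(-1)^{a_0+b_1}.$$
Then $\tau z=z$, $\lambda(z)=i$, $\mu(z)=-1$, and $\dim V=12\cdot4=48$. For $x=(a,b)$ and $k\equiv j\pmod 3$,
\begin{equation}\label{eq:orbit2}
\lambda(\tau^kx)=i^{\,a_j+kb_j},\qquad\mu(\tau^kx)=(-1)^{a_j+kb_j+b_{j+1}} .
\end{equation}
For each $j$, the four $k\in\mathbb Z_{12}$ with $k\equiv j\pmod3$ represent each residue modulo $4$ once.

\begin{proof}[Proof of Theorem~\ref{thm:48}]
\emph{Order.} If $D(x)=I$, then $a_j+kb_j=0$ in $\mathbb Z_4$ whenever $k\equiv j\pmod 3$. Taking $k\equiv0$ and $k\equiv1\pmod4$ gives $a_j=0$ and $b_j=0$. So $D$ is injective. Since $C^k$ is not diagonal for $0<k<12$, the products $D(x)C^k$ are distinct and $|G|=12\cdot2^{11}=2^{13}\cdot3$.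

\emph{Condition} (B). Fix $x=(a,b)$ and compute the contribution of the four $k$ over a given $j$.
\begin{itemize}
\item If $b_j$ is odd, $a_j+kb_j$ takes each value in $\mathbb Z_4$ once. So $j$ contributes $1$ to $M_1$, $1$ to $M_2$, $2$ to $M_4$, and $2$ to $K$.
\item If $b_j$ is even, $a_j+kb_j\equiv a_j\pmod 2$. So $j$ contributes $4$ to $M_4$ if $a_j$ is odd and $0$ otherwise, and it contributes $4$ to $K$ if $a_j+b_{j+1}$ is odd and $0$ otherwise.
\end{itemize}
By the definition of $A$, the number of odd $b_j$ is $0$ or $2$. If it is $0$, every $b_{j+1}$ is even, so $K=M_4$ and \eqref{eq:B2} holds. If it is $2$, then $M_1,M_2\ge2$, and only the one index with $b_j$ even can contribute differently to $K$ and $M_4$; hence $|K-M_4|\le4\le2\min(M_1,M_2)$.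

\emph{Condition} (O). Suppose $\mu\circ\tau^k=\lambda^2$, that is, $a_j+kb_j+b_{j+1}\equiv a_0\pmod2$ on $A$, where $j=k\bmod3$. Elements with $b=0$ force $j=0$. Then $a=0$, $b=(0,1,1)$ gives $1\equiv0$, a contradiction.

Proposition~\ref{prop:machine} completes the proof.
\end{proof}

There is no slack in \eqref{eq:B2}. For $a=(1,0,0)$, $b=(0,1,1)$, the index $j=0$ contributes $4$ to $M_4$ and $0$ to $K$, so $(M_1,M_2,M_4,K)=(2,2,8,4)$ and the left inequality is an equality; by \eqref{eq:mult}, $(n_4,n_2,n_1)=(8,8,24)$ and $P_{D(x)}(t)=(t^4-1)^8(t-1)^{16}$.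

The parity condition defining $A$ lies between two failures. Without any condition on $b$, the element $a=(0,1,1)$, $b=(1,0,0)$ has $(M_1,M_2,M_4,K)=(1,1,10,6)$ and violates \eqref{eq:B2}: a single odd $b_j$ does not create enough room. If instead all $b_j$ were required to have the same parity, then $\mu(a,b)=(-1)^{a_0+3b_0}$ would equal $\lambda^2\circ\tau^3$, so $\mu\circ\tau^{9}=\lambda^2$ and (O) would fail.

\section{All primes and all multiples}\label{sec:family}

For a general prime we keep the shape of $A$, $\tau$, $z$, $\lambda$ and look for the right condition on $b$ modulo $p$. The residues of $b$ should fill a shift-invariant space of vectors over $\mathbb F_p$. An index with $p\nmid b_j$ will contribute equally to $K$ and $M_q$ and add $1$ to $M_1$, and an index with $p\mid b_j$ can change $K-M_q$ by $q$. So (B) holds if every nonzero vector in the space has at least $p$ times as many nonzero coordinates as zero coordinates. For (O) the space needs a linear functional that is not a multiple of $b_0$, so its dimension must be at least $2$. The trace of the field with $p^2$ elements gives such a space.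

Let $F=\mathbb F_q$ with $q=p^2$. The group $F^*$ is cyclic of order $q-1$; fix a generator $\alpha$. The trace $\operatorname{Tr}(\beta)=\beta+\beta^p$ is an $\mathbb F_p$-linear map $F\to\mathbb F_p$; it is nonzero, because a polynomial of degree $p<q$ has fewer than $q$ roots, so its kernel has $p$ elements. Let indices $j$ lie in $\mathbb Z_{q-1}$ and put $b(\beta)=(\operatorname{Tr}(\beta\alpha^j))_j$. If $\beta\ne0$, then $\beta\alpha^j$ runs once over $F^*$, so $b(\beta)$ has exactly $p-1$ zero coordinates and $q-p=p(p-1)$ nonzero ones. In particular the linear map $\beta\mapsto b(\beta)$ is injective, and $\operatorname{Tr}(\eta\beta)=0$ for all $\beta$ forces $\eta=0$.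

Let
$$A=\{(a,b)\in\mathbb Z_q^{\,q-1}\times\mathbb Z_q^{\,q-1}:\ b\equiv b(\beta)\pmod p\ \text{ for some }\beta\in F\}.$$
The element $\beta=\beta(x)$ is determined by $x\in A$, and $x\mapsto\beta(x)$ is a surjective homomorphism $A\to F$. Define $\tau$ by $a'_j=a_{j+1}+b_{j+1}$, $b'_j=b_{j+1}$. Since $\operatorname{Tr}(\beta\alpha^{j+1})=\operatorname{Tr}((\alpha\beta)\alpha^j)$, the map $\tau$ preserves $A$ and $\beta(\tau x)=\alpha\beta(x)$. The components of $\tau^kx$ are again $a_{j+k}+kb_{j+k}$ and $b_{j+k}$, so $\tau^m=1$ for $m=q(q-1)$. Fix $\theta\in F\setminus\mathbb F_p$, put $\omega=\zeta^p$, and let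
$$z=((1,\dots,1),0),\qquad\lambda(x)=\zeta^{a_0},\qquad\mu(x)=\omega^{\,a_0+\operatorname{Tr}(\theta\beta(x))}.$$
These are data as in Section~\ref{sec:machine}, with $\dim V=mq=p^4(p^2-1)$. For $p=2$ we have $\operatorname{Tr}(1)=0$ and $\operatorname{Tr}(\alpha)=\operatorname{Tr}(\alpha^2)=1$, so the nonzero $b(\beta)$ are $(0,1,1)$ and its shifts, and the choice $\theta=\alpha$ gives $\operatorname{Tr}(\theta\beta)\equiv b_1$; this is the group of Section~\ref{sec:48}.

\begin{lemma}\label{lem:BO}
These data satisfy \textup{(B)} and \textup{(O)}.
\end{lemma}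

\begin{proof}
For $x=(a,b)$, $\beta=\beta(x)$ and $k\equiv j\pmod{q-1}$,
$$\lambda(\tau^kx)=\zeta^{\,a_j+kb_j},\qquad\mu(\tau^kx)=\omega^{\,a_j+kb_j+\operatorname{Tr}(\theta\beta\alpha^j)} .$$
Since $q$ and $q-1$ are coprime, the $q$ values of $k\in\mathbb Z_m$ over a given $j$ represent each residue modulo $q$ once.

(B) If $p\nmid b_j$, then $a_j+kb_j$ takes each value in $\mathbb Z_q$ once, and the exponent of $\omega$ takes each value in $\mathbb Z_p$ exactly $p$ times. So $j$ contributes $1$ to $M_1$, $p-1$ to $M_p$, and $q-p$ to both $M_q$ and $K$. If $p\mid b_j$, then $a_j+kb_j\equiv a_j\pmod p$, so $j$ contributes $0$ or $q$ to $M_q$ according as $a_j\equiv0$ or not, and $0$ or $q$ to $K$ according as $a_j+\operatorname{Tr}(\theta\beta\alpha^j)\equiv0$ or not. If $\beta=0$, all indices are of the second kind and the two alternatives coincide, so $K=M_q$. If $\beta\ne0$, there are $p-1$ indices of the second kind and $q-p$ of the first, so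
$$|K-M_q|\le q(p-1)=p(q-p),\qquad M_1\ge q-p,\qquad M_p\ge(p-1)(q-p)\ge q-p .$$
In both cases (B) holds.

(O) Suppose $\mu\circ\tau^k=\lambda^p$, that is, $a_j+kb_j+\operatorname{Tr}(\theta\beta\alpha^j)\equiv a_0\pmod p$ on $A$, where $j=k\bmod(q-1)$. Elements with $b=0$ force $j=0$. Since $b_0\equiv\operatorname{Tr}(\beta)$, we get $\operatorname{Tr}((k+\theta)\beta)=0$ for all $\beta\in F$, so $\theta=-k\in\mathbb F_p$, contrary to the choice of $\theta$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:family}]
For $r=1$, combine Lemma~\ref{lem:BO} and Proposition~\ref{prop:machine}. Let $G\le GL(V)$ be the resulting group and $d=\dim V$. For general $r$ we take a wreath product. Let $V^r=V^{[0]}\oplus\dots\oplus V^{[r-1]}$ be the sum of $r$ copies of $V$, let $\sigma$ send each vector of $V^{[l]}$ to the same vector in $V^{[l+1]}$ (indices modulo $r$), and let $G_r$ consist of all products $(g_0,\dots,g_{r-1})\sigma^s$, where $(g_0,\dots,g_{r-1})$ is block diagonal with $g_l\in G$. Conjugation by $\sigma$ permutes the blocks and $\sigma^r=I$, so $G_r$ is a finite group.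

Let $g=(g_0,\dots,g_{r-1})\sigma^s$ and let $f$ be the order of $s$ in $\mathbb Z_r$. For each $l$, the sum of $V^{[l]},V^{[l+s]},\dots,V^{[l+(f-1)s]}$ is $g$-invariant, $g$ permutes these summands cyclically, and the return map $R=g^f|_{V^{[l]}}$ is a product of $f$ of the $g_{l'}$, hence an element of $G$. So $P_R$ is a cycle polynomial, and by Lemma~\ref{lem:return} so is the characteristic polynomial $P_R(t^f)$ of $g$ on this sum. Thus $P_g$ is a product of cycle polynomials, and $G_r$ is permutation-like. For $g=(C,I,\dots,I)\sigma$ we have $f=r$ and $R=C$, so $P_g(t)=t^{rd}-1$ and $g$ is a maximal cycle. Finally, let $A$ act through $x\mapsto(D(x),I,\dots,I)$. The characters that occur are those that occur in $V$ and the trivial character. So $\lambda$ occurs, and $\lambda^p$, which is nontrivial because $\lambda^p(z)=\omega$, does not. By Lemma~\ref{lem:power}, $G_r$ is not similar to a permutation matrix group.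
\end{proof}

\section{The case of a normal cycle subgroup}\label{sec:normal}

The model for Theorem~\ref{thm:normal} is a group of affine maps $x\mapsto ax+b$ of $\mathbb Z_n$ $(a\in\mathbb Z_n^*)$ containing the translation $C\colon x\mapsto x+1$; here $H$ is the stabilizer of $0$. In this model every element of $H$ has a fixed point, that is, positive trace. We shall recognize the elements of positive trace intrinsically, and the work lies in assembling them into a subgroup. For $n=1$ the group $G$ is trivial, so let $n\ge2$.

\subsection{Normal pairs and good elements}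

The proof passes to quotients of $G$ that we do not assume to be permutation-like, so we set up the notation without that hypothesis. Let $\zeta=e^{2\pi i/n}$. A \emph{normal pair of dimension $n$} is a pair $(G,C)$, where $G\le GL(V)$, $V$ has a basis $v_j$ $(j\in\mathbb Z_n)$ with $Cv_j=\zeta^jv_j$, $C\in G$, and $\langle C\rangle$ is normal in $G$. The group in Theorem~\ref{thm:normal} is a normal pair, since $P_C(t)=t^n-1$. The eigenspaces of $C$ are the lines $L_j=\mathbb Cv_j$.

For $g\in G$ define the \emph{exponent} $\gamma(g)\in\mathbb Z_n^*$ by $g^{-1}Cg=C^{\gamma(g)}$. Then $\gamma\colon G\to\mathbb Z_n^*$ is a homomorphism that is trivial on $\langle C\rangle$, and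
\begin{equation}\label{eq:commute}
C^tg=gC^{\gamma(g)t},\qquad gL_j=L_{\gamma(g)j},
\end{equation}
the second because $Cgv_j=gC^{\gamma(g)}v_j=\zeta^{\gamma(g)j}gv_j$. The lines preserved by $g$ are indexed by
$$F(g)=\{j\in\mathbb Z_n:(\gamma(g)-1)j=0\},$$
the subgroup of $\mathbb Z_n$ of order $f(g)=\gcd(\gamma(g)-1,n)$, generated by $n/f(g)$. It is the same for all elements of the coset $g\langle C\rangle$. For $j\in F(g)$ write $gv_j=\varepsilon_j(g)v_j$. Then
\begin{equation}\label{eq:trace}
\varepsilon_j(gC^t)=\varepsilon_j(g)\zeta^{jt},\qquad\operatorname{tr}(gC^t)=\sum_{j\in F(g)}\varepsilon_j(g)\zeta^{jt}.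
\end{equation}
Call $g$ \emph{good} if $\varepsilon_j(g)=1$ for all $j\in F(g)$, that is, if $g$ fixes pointwise every line $L_j$ that it preserves.

\begin{lemma}\label{lem:formal}
Let $(G,C)$ be a normal pair.
\begin{enumerate}
\item[(a)] Conjugates in $G$ of good elements are good.
\item[(b)] If $g$ is good, then $gC^t$ is good if and only if $f(g)\mid t$.
\item[(c)] The only good element of exponent $1$ is the identity.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) An element $y\in G$ permutes the lines $L_j$, and $ygy^{-1}$ acts on $yL_j$ as $g$ acts on $L_j$. (b) By \eqref{eq:trace}, $gC^t$ is good if and only if $\zeta^{jt}=1$ for the generator $j=n/f(g)$ of $F(g)$. (c) If $\gamma(g)=1$, then $F(g)=\mathbb Z_n$.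
\end{proof}

The case $n=4$ shows what good elements are for and which two facts about them are needed.

\begin{example}\label{ex:four}
Let $n=4$, $C=\operatorname{diag}(1,i,-1,-i)$, and let $G=\langle C,g\rangle$ be permutation-like with $\gamma(g)=-1$. Then $F(g)=\{0,2\}$ and $gv_1=av_3$, $gv_3=bv_1$. The traces $\varepsilon_0+\varepsilon_2$ and $\varepsilon_0-\varepsilon_2$ of $g$ and $gC$ are nonnegative and $|\varepsilon_0|=|\varepsilon_2|=1$. Their sum shows $\varepsilon_0=1$, and then $\varepsilon_2=\pm1$. Replacing $g$ by $gC$ if necessary, we may take $g$ good. It has trace $2$, so it is similar to a transposition, $g^2=I$, and $ab=1$. Now $g$ fixes $w=v_0+v_1+v_2+av_3$, and $gC^tw=C^{-t}w$, so $G$ permutes the basis $w,Cw,C^2w,C^3w$.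

Suppose instead that $g$ is good with $ab=-1$. Then $g^2=C^2$ and $(gC^t)^2=C^2$ for all $t$, so $\langle C,g\rangle$ is the quaternion group and $\langle C\rangle$ has no complement. All traces are still nonnegative integers. What fails is that $g$ is good and $g^2$ is not; for a permutation matrix, $\operatorname{tr}g=2$ and $\operatorname{tr}g^2=0$ are incompatible.
\end{example}

Accordingly, consider two properties of a normal pair:
\begin{enumerate}
\item[(G1)] every coset of $\langle C\rangle$ in $G$ contains a good element;
\item[(G2)] every power $g^k$ $(k\ge1)$ of a good element is good.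
\end{enumerate}
The next proposition is the only place where the permutation-like hypothesis is used.

\begin{proposition}\label{prop:G12}
If $(G,C)$ is a normal pair and $G$ is permutation-like, then $g$ is good if and only if $\operatorname{tr}g>0$, and \textup{(G1)} and \textup{(G2)} hold.
\end{proposition}

\begin{proof}
The trace of a permutation matrix counts fixed points, so for $g\in G$ the number $\operatorname{tr}g$ is a nonnegative integer and $\operatorname{tr}g^k\ge\operatorname{tr}g$. The $\varepsilon_j(g)$ are eigenvalues of $g$, hence roots of unity. Fix $g$ and put $f=f(g)$, $T(t)=\operatorname{tr}(gC^t)$ for $t\in\mathbb Z_n$. Recall that $\sum_t\zeta^{lt}$ is $n$ if $l=0$ in $\mathbb Z_n$ and $0$ otherwise. By \eqref{eq:trace},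
$$\sum_tT(t)=n\,\varepsilon_0(g),\qquad\sum_tT(t)^2=\sum_t|T(t)|^2=\sum_{j,j'\in F(g)}\varepsilon_j\overline{\varepsilon_{j'}}\sum_t\zeta^{(j-j')t}=nf .$$
The first sum is nonnegative and $|\varepsilon_0(g)|=1$, so $\varepsilon_0(g)=1$. Since $T(t)$ is a sum of $f$ numbers of modulus $1$, we have $0\le T(t)\le f$, and
$$\sum_tT(t)\,(f-T(t))=fn-nf=0 .$$
Hence each $T(t)$ is $0$ or $f$. A sum of $f$ numbers of modulus $1$ equals $f$ only if all of them are $1$, so $T(t)=f$ if and only if $gC^t$ is good. Taking $t=0$ gives the first assertion. Since $\sum_tT(t)=n>0$, some $gC^t$ is good, which is (G1); and (G2) follows from $\operatorname{tr}g^k\ge\operatorname{tr}g$.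
\end{proof}

\begin{lemma}\label{lem:G1}
Let $(G,C)$ be a normal pair with \textup{(G1)}. Then $\ker\gamma=\langle C\rangle$, so $G$ is finite and $G/\langle C\rangle\cong\Gamma=\gamma(G)\le\mathbb Z_n^*$. For every $g\in G$, the map $j\mapsto\varepsilon_j(g)$ is a character of the group $F(g)$.
\end{lemma}

\begin{proof}
Write $g=g_0C^t$ with $g_0$ good. If $\gamma(g)=1$, then $g_0=I$ by Lemma~\ref{lem:formal}(c). In general, $\varepsilon_j(g)=\zeta^{jt}$ by \eqref{eq:trace}.
\end{proof}

\subsection{From a subgroup of good elements to a permuted basis}

\begin{proposition}\label{prop:basis}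
Let $(G,C)$ be a normal pair and let $H\le G$ be a subgroup consisting of good elements with $G=\langle C\rangle H$. Then $G=\langle C\rangle\rtimes H$ and $V\cong\mathbb C[G/H]$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:formal}(c), $H\cap\langle C\rangle=1$, so $G=\langle C\rangle\rtimes H$ and $|G/H|=n$. We construct an $H$-fixed vector with a nonzero component in each $L_j$. The group $H$ acts on $\mathbb Z_n$ by $j\mapsto\gamma(h)j$. In each orbit choose a point $j_0$, and for $j=\gamma(h)j_0$ put $w_j=hv_{j_0}\in L_j$. This does not depend on $h$: if also $j=\gamma(h')j_0$, then $h'^{-1}h$ is a good element preserving $L_{j_0}$, so it fixes $v_{j_0}$. By construction $hw_j=w_{\gamma(h)j}$ for $h\in H$, so $H$ fixes $w=\sum_jw_j$. The vectors $C^tw=\sum_j\zeta^{jt}w_j$ $(t\in\mathbb Z_n)$ form a basis of $V$, because the $w_j$ do and the Vandermonde matrix $(\zeta^{jt})$ is invertible. The map $gH\mapsto gw$ is well defined and commutes with the action of $G$, and it sends the $n$ cosets $C^tH$ to the $n$ basis vectors $C^tw$.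
\end{proof}

It remains to find $H$. If $\Gamma$ is cyclic, this is immediate: take a good element whose exponent generates $\Gamma$, and let $H$ consist of its powers. When $\Gamma$ needs several generators, good lifts of the generators need not generate a group of good elements. We therefore pass to prime powers $N$, where a subgroup of $\mathbb Z_N^*$ needs at most two generators, and glue afterwards.

\subsection{Prime powers}

We use the structure of the unit group: $\mathbb Z_N^*$ is cyclic if $N$ is a power of an odd prime or $N\le4$, and for $N=2^e$ with $e\ge3$ it is $\{\pm1\}\times U$, where $U=\{u\equiv1\bmod4\}$ is cyclic.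

The noncyclic case is a real issue. In the affine group of $\mathbb Z_{16}$, the maps $h\colon x\mapsto-x$ and $g\colon x\mapsto5x+4$ have fixed points $0$ and $-1$, so both are good; but $hgh^{-1}\colon x\mapsto5x-4$ equals $C^8g$, so $\langle g,h\rangle$ contains the translation $C^8$, which is not good. The remedy is to conjugate $g$ by a translation, here to $x\mapsto5x$, so that it commutes with $h$. The proof below shows that (G2) makes this possible in general.

\begin{proposition}\label{prop:primepower}
Let $(G,C)$ be a normal pair of prime power dimension $N$ with \textup{(G1)} and \textup{(G2)}. Then there is a subgroup $H$ of good elements with $G=\langle C\rangle H$.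
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:G1}, $G$ is finite, two elements with the same exponent lie in the same coset of $\langle C\rangle$, and $G=\langle C\rangle H$ as soon as $\gamma(H)=\Gamma$. If $\Gamma$ is cyclic, (G1) gives a good $g$ with $\langle\gamma(g)\rangle=\Gamma$, and $H=\langle g\rangle$ works by (G2).

Let $\Gamma$ be noncyclic, so $N=2^e$ with $e\ge3$. The projection $\Gamma\to U$ is not injective, since $U$ is cyclic, and its kernel is $\Gamma\cap\{\pm1\}$; so $-1\in\Gamma$. Hence $\Gamma=\{\pm1\}\times\langle\delta\rangle$, where $\langle\delta\rangle=\Gamma\cap U$ and $\delta\ne1$. Let $2^s=\gcd(\delta-1,N)$; then $2\le s\le e-1$. Since $\delta+1\equiv2\pmod4$,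
\begin{equation}\label{eq:gcd}
\gcd(\delta^2-1,N)=\gcd(2(\delta-1),N)=2^{s+1}.
\end{equation}
Two remarks handle the exponents outside $U$. First, $0$ and $N/2$ lie in $F(y)$ for every $y\in G$, because $\gamma(y)-1$ is even; so good elements fix $v_0$ and $v_{N/2}$, and so do their products. Second, if $\gamma(y)\equiv3\pmod4$, then $\gamma(y)-1\equiv2\pmod4$ and $F(y)=\{0,N/2\}$. Together:
\begin{equation}\label{eq:three}
\text{a product of good elements with exponent}\equiv3\ (\mathrm{mod}\ 4)\text{ is good.}
\end{equation}

By (G1) choose good $g,h$ with $\gamma(g)=\delta$ and $\gamma(h)=-1$. By (G2), $h^2$ is good of exponent $1$, so $h^2=I$. The element $hgh^{-1}$ has exponent $\delta$, so $hgh^{-1}=gC^u$ for some $u$. For $l\in\mathbb Z$ let $g'=C^lgC^{-l}=gC^{(\delta-1)l}$, using \eqref{eq:commute}. Since $hCh^{-1}=C^{-1}$, we have $hg'h^{-1}=gC^{u-(\delta-1)l}$, so $g'$ commutes with $h$ if and only if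
$$2(\delta-1)\,l\equiv u\pmod N .$$
By \eqref{eq:gcd}, this is solvable if and only if $2^{s+1}\mid u$. The goodness of the conjugate $hgh^{-1}$ gives only $2^s\mid u$; the missing factor $2$ comes from the square of $hg$. By \eqref{eq:three}, $hg$ is good, since its exponent is $-\delta$. By (G2), so is
$$(hg)^2=hgh^{-1}\cdot h^2\cdot g=gC^ug=g^2C^{\delta u}.$$
The element $g^2$ is good with $f(g^2)=2^{s+1}$ by (G2) and \eqref{eq:gcd}, so Lemma~\ref{lem:formal}(b) gives $2^{s+1}\mid\delta u$, and $\delta$ is odd.

Choose $l$ with $g'h=hg'$ and let $H=\langle g',h\rangle=\{g'^k,\ g'^kh:k\ge1\}$. The element $g'$ is good by Lemma~\ref{lem:formal}(a), its powers are good by (G2), and $g'^kh$, of exponent $-\delta^k\equiv3\pmod4$, is good by \eqref{eq:three}. Finally $\gamma(H)=\langle\delta,-1\rangle=\Gamma$.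
\end{proof}

\subsection{Reduction to prime powers}

Let $(G,C)$ be a normal pair of dimension $n$ with (G1) and (G2). For a prime $p\mid n$ let $n_p$ be the largest power of $p$ dividing $n$, and let $J_p=(n/n_p)\mathbb Z_n$, the subgroup of order $n_p$, which consists of all elements of $\mathbb Z_n$ of $p$-power order. Multiplication by a unit preserves $J_p$, so $V_p=\bigoplus_{j\in J_p}L_j$ is $G$-invariant by \eqref{eq:commute}. Let $\rho_p\colon G\to GL(V_p)$ be the restriction and $c_p=\rho_p(C)$. On $L_{(n/n_p)j'}$ the map $c_p$ is the scalar $e^{2\pi ij'/n_p}$, so $(\rho_p(G),c_p)$ is a normal pair of dimension $n_p$. Call $g\in G$ \emph{$p$-good} if $\rho_p(g)$ is good in this pair, that is, if $\varepsilon_j(g)=1$ for all $j\in F(g)\cap J_p$.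

\begin{lemma}\label{lem:local}
\begin{enumerate}
\item[(a)] An element of $G$ is good if and only if it is $p$-good for every prime $p\mid n$.
\item[(b)] The pair $(\rho_p(G),c_p)$ satisfies \textup{(G1)} and \textup{(G2)}.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A finite abelian group is the direct sum of its subgroups of elements of $p$-power order, so $F(g)=\bigoplus_p(F(g)\cap J_p)$. By Lemma~\ref{lem:G1}, $j\mapsto\varepsilon_j(g)$ is a character of $F(g)$, and it is trivial if and only if it is trivial on each summand.

(b) Good elements are $p$-good, so (G1) passes to $\rho_p(G)$. For (G2), let $g$ be $p$-good and $N=n_p$. We correct $g$ by an element of $\ker\rho_p$ to make it good. Write $g=g_0C^t$ with $g_0$ good, so that $\varepsilon_j(g)=\zeta^{jt}$ on $F(g)$. As $N$ and $n/N$ are coprime, there is $s$ with $s\equiv0\pmod N$ and $s\equiv-t\pmod{n/N}$. Then $\rho_p(C^s)=c_p^s=I$, so $gC^s$ is $p$-good. For a prime $\ell\ne p$ dividing $n$, every $j\in J_\ell$ is a multiple of $n/n_\ell$, hence of $N$, while $t+s$ is a multiple of $n/N$; so $\varepsilon_j(gC^s)=\zeta^{j(t+s)}=1$ on $F(g)\cap J_\ell$.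 By (a), $gC^s$ is good. By (G2) for $G$, $(gC^s)^k$ is good, hence $p$-good, and $\rho_p((gC^s)^k)=\rho_p(g)^k$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:normal}]
By Proposition~\ref{prop:G12}, $(G,C)$ is a normal pair with (G1) and (G2), and $G$ is finite by Lemma~\ref{lem:G1}. For each prime $p\mid n$, Lemma~\ref{lem:local}(b) and Proposition~\ref{prop:primepower} give a subgroup $H_p\le\rho_p(G)$ of good elements with $\rho_p(G)=\langle c_p\rangle H_p$. Let $X_p=\rho_p^{-1}(H_p)$. All elements of $X_p$ are $p$-good, and $G=\langle C\rangle X_p$: if $\rho_p(g)\in c_p^tH_p$, then $C^{-t}g\in X_p$. If $C^t\in X_p$, then $c_p^t$ is good of exponent $1$, so $c_p^t=I$ and $n_p\mid t$; conversely $C^{n_p}\in\ker\rho_p\le X_p$. Thus $X_p\cap\langle C\rangle=\langle C^{n_p}\rangle$ and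
$$|G:X_p|=|\langle C\rangle:\langle C^{n_p}\rangle|=n_p .$$
Let $H=\bigcap_pX_p$. Its index is at most $\prod_pn_p=n$ and is divisible by each of the pairwise coprime numbers $n_p$, so $|G:H|=n$. The elements of $H$ are good by Lemma~\ref{lem:local}(a), so $H\cap\langle C\rangle=1$ by Lemma~\ref{lem:formal}(c), and $|\langle C\rangle H|=n|H|=|G|$. Proposition~\ref{prop:basis} applies.
\end{proof}

\begin{remark}
For any permutation-like group $G$ with a maximal cycle $C$, Theorem~\ref{thm:normal} applies to the normalizer of $\langle C\rangle$ in $G$, which is therefore similar to a permutation matrix group and, by Lemma~\ref{lem:G1}, has order at most $n\,|\mathbb Z_n^*|$. For $n=48$ this bound is $48\cdot16=768$, while the group of Theorem~\ref{thm:48} has order $24576$. So normality cannot be dropped from Theorem~\ref{thm:normal}, and in that counterexample the normalizer of $\langle C\rangle$ has index at least $32$.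
\end{remark}

\begin{thebibliography}{1}
\bibitem{DF} Guodong Deng and Yun Fan, \emph{Permutation-like Matrix Groups with a Maximal Cycle of Prime Square Length}, arXiv:1311.6583 (2013).
\end{thebibliography}
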